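\title{Continuous maps from the integers to torsion groups\\ in the Bohr topology}

\begin{abstract}
For an abelian group $G$, let $G^\#$ denote $G$ with its Bohr topology. We prove that every continuous map $(\mathbb{Z}^d)^\#\to T^\#$ into a torsion abelian group $T$ is locally constant. In particular, no continuous map $\mathbb{Z}^\#\to T^\#$ is injective, or even finite-to-one. It follows that $\mathbb{Z}^\#$ admits a continuous injection into $T^\#$ exactly when $T$ is not torsion, that $G^\#$ admits a continuous injection into some $T^\#$ with $T$ torsion exactly when $G$ is torsion, and that all continuous maps from $G^\#$ to such spaces $T^\#$ are locally constant exactly when $G$ is finitely generated. The proof averages the continuity condition over the dual group of $T$ and uses a rigidity property of Borel maps from that group to a torus.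
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, and let $\|y\|$ be the distance from $y\in\mathbb{T}$ to $0$. A \emph{character} of an abelian group $G$ is any homomorphism $G\to\mathbb{T}$. The \emph{Bohr topology} on $G$ is the coarsest topology that makes every character continuous; equivalently, it is the largest totally bounded group topology on $G$. We write $G^\#$ for $G$ with this topology. A map $f$ from a topological space to $G^\#$ is continuous at a point if and only if $k\circ f$ is continuous at that point for every character $k$ of $G$. In particular, every homomorphism $G\to G'$ is continuous as a map $G^\#\to G'^\#$. The characters of $\mathbb{Z}$ are the maps $n\mapsto n\alpha$ with $\alpha\in\mathbb{T}$, so a basic neighborhood of $0$ in $\mathbb{Z}^\#$ consists of the $n$ that make finitely many prescribed quantities $\|n\alpha_1\|,\dots,\|n\alpha_m\|$ smaller than a prescribed $\delta$.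

The topology of $G^\#$ is built from the group structure alone, and one may ask how much of that structure the bare topological space remembers. The following question comes from Dikranjan's paper \cite{Dik}.

\medskip
\noindent\textbf{Question.} \emph{Is there a torsion abelian group $T$ and a continuous injective map $\mathbb{Z}^\#\to T^\#$? The map is not required to be a homomorphism.}
\medskip

Algebra suggests the answer no: a homomorphism from $\mathbb{Z}$ to a torsion group factors through some $\mathbb{Z}/q$, so it is constant on the cosets of $q\mathbb{Z}=\{n:\|n\cdot\frac1q\|<\frac1q\}$, which are open. Topology suggests the answer yes. Let $P=(\mathbb{Z}/2)^{\mathbb{N}}$, a group of exponent $2$, and send $n\in\mathbb{Z}$ to its sequence of binary digits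
\[
\iota(n)=\big(\lfloor n/2^{j}\rfloor \bmod 2\big)_{j\ge0}\in P .
\]
The first $J$ digits determine $n$ modulo $2^J$, so $\iota$ is injective. The $j$th digit is constant on the cosets of $2^{j+1}\mathbb{Z}$, so $\iota$ is continuous from $\mathbb{Z}^\#$ to $P$ with the product topology. Thus $\mathbb{Z}^\#$ injects continuously into a torsion group with a compact group topology. The product topology tests $\iota$ only against the coordinate characters, and the question is whether some map of this kind survives the test against \emph{all} characters at once. None does.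

\begin{theorem}\label{thm:main}
Let $T$ be a torsion abelian group, let $d\ge1$, and let $f:(\mathbb{Z}^d)^\#\to T^\#$ be continuous. Then $f$ is locally constant: every $n_0\in\mathbb{Z}^d$ has a neighborhood in $(\mathbb{Z}^d)^\#$ on which $f$ is constant.
\end{theorem}

The \emph{lower density} of a set $D\subseteq\mathbb{Z}$ is $\liminf_{N}|D\cap[-N,N]|/(2N+1)$.

\begin{corollary}\label{cor:answer}
Let $T$ be a torsion abelian group and let $f:\mathbb{Z}^\#\to T^\#$ be continuous. Then every non-empty fiber of $f$ is clopen, has positive lower density, and is infinite. In particular, $f$ is neither injective nor finite-to-one.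
\end{corollary}

The hypotheses on the domain and on the target are sharp.

\begin{theorem}\label{thm:sharp}
\leavevmode
\begin{enumerate}
\item[(1)] For an abelian group $T$, a continuous injection $\mathbb{Z}^\#\to T^\#$ exists if and only if $T$ is not torsion, that is, if and only if an injective homomorphism $\mathbb{Z}\to T$ exists.
\item[(2)] For an abelian group $G$, a continuous injection of $G^\#$ into $T^\#$ for some torsion group $T$ exists if and only if $G$ is torsion.
\item[(3)] For an abelian group $G$, the following are equivalent: for every torsion group $T$, every continuous map $G^\#\to T^\#$ is locally constant; $G$ is finitely generated.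
\end{enumerate}
\end{theorem}

Here is the mechanism. Normalize $f(0)=0$. Continuity at $0$ attaches to each character $k$ of $T$ finitely many frequencies $\alpha_1(k),\dots,\alpha_M(k)$ such that $k(f(n))$ is small whenever all $n\cdot\alpha_i(k)$ are small. The characters of a countable group form a compact group $K$ with a Haar measure, and we integrate this information over $K$. Frequencies that stay fixed as $k$ ranges over a set of positive measure define a neighborhood of $0$. Frequencies that move with $k$ carry no information on average over $n$, unless they depend on $k$ almost like a homomorphism; and when $T$ is torsion, a continuous homomorphism from $K$ to a torus takes finitely many values, so it does not move.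

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:models} treats the two extreme cases by hand. Section~\ref{sec:rigid} proves the rigidity statement, Section~\ref{sec:proof} proves Theorem~\ref{thm:main} and Corollary~\ref{cor:answer}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. A reader interested only in the Question may take $d=1$ throughout.

\section{Bohr neighborhoods, averages, and the dual group}\label{sec:prelim}

Write $e(y)=e^{2\pi i y}$ for $y\in\mathbb{T}$, and $n\cdot\xi=\sum_j n_j\xi_j\in\mathbb{T}$ for $n\in\mathbb{Z}^d$ and $\xi\in\mathbb{T}^d$.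

\subsection{The Bohr topology}
Let $G$ be an abelian group.
\begin{enumerate}
\item[(B1)] \emph{Subgroups.} Since $\mathbb{T}$ is divisible, every character of a subgroup $S\le G$ extends to $G$. Hence $G^\#$ induces on $S$ the topology of $S^\#$.
\item[(B2)] \emph{Separation.} If $a\ne0$, the cyclic group $\langle a\rangle$ has a character that is non-zero at $a$, and it extends to $G$. So characters separate points, $G^\#$ is Hausdorff, finite subsets are closed, and $G^\#$ is discrete when $G$ is finite.
\item[(B3)] \emph{Translations and total boundedness.} Translations are homeomorphisms of $G^\#$. For every neighborhood $V$ of $0$ there is a finite set $F_0$ with $G=F_0+V$: if $V\supseteq\{a:\|k_i(a)\|<\delta,\ i\le m\}$, cover $\mathbb{T}^m$ by finitely many sets of diameter less than $\delta$ in the maximum metric and let $F_0$ contain one point from each non-empty preimage under $(k_1,\dots,k_m)$.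
\item[(B4)] \emph{The group $\mathbb{Z}^d$.} The characters of $\mathbb{Z}^d$ are the maps $n\mapsto n\cdot\xi$, $\xi\in\mathbb{T}^d$. So the open sets
\[
U(\alpha;\delta)=\{n\in\mathbb{Z}^d:\|n\cdot\alpha_i\|<\delta\ \text{ for } i=1,\dots,m\},\qquad \alpha=(\alpha_1,\dots,\alpha_m)\in(\mathbb{T}^d)^m,\ \delta>0,
\]
form a base at $0$. One integer parameter can control both $m$ and $\delta$: given $U(\alpha;\delta)$, choose an integer $M\ge\max(2,m,1/\delta)$ and put $\alpha_i=0$ for $m<i\le M$; then $U(\alpha_1,\dots,\alpha_M;1/M)\subseteq U(\alpha;\delta)$. Hence the sets $U(\alpha;1/M)$ with $M\ge2$ and $\alpha\in(\mathbb{T}^d)^M$ form a base at $0$.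
\end{enumerate}

\subsection{Averages and tent functions}
Let $\mathbb{E}_N$ denote the average over $n\in\mathbb{Z}^d\cap[-N,N]^d$. The lower density of $D\subseteq\mathbb{Z}^d$ is $\liminf_N\mathbb{E}_N1_D$, and $D$ has \emph{density $0$} if $\mathbb{E}_N1_D\to0$. A fixed translation changes only a proportion $O(1/N)$ of the cube, so translates of sets of density $0$ have density $0$. For $\xi\in\mathbb{T}^d$,
\begin{equation}\label{eq:mean}
\mathbb{E}_N\,e(n\cdot\xi)\to 1_{\xi=0},
\end{equation}
because the average is a product of $d$ averages of geometric progressions, and the $j$th factor has modulus at most $1/((2N+1)|\sin\pi\xi_j|)$ when $\xi_j\ne0$.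

To apply \eqref{eq:mean} to $U(\alpha;1/M)$ we replace its indicator by a minorant with non-negative, summable Fourier coefficients. For an integer $M\ge2$ let $\psi(y)=\max(0,1-M\|y\|)$ on $\mathbb{T}$. Then $\psi=M\,1_I*1_I$ with $I=\{y:\|y\|\le\frac1{2M}\}$, so the coefficients $\hat\psi(m)=\int_{\mathbb{T}}\psi(y)e(-my)\,dy$ are
\[
\hat\psi(0)=\frac1M,\qquad \hat\psi(m)=M\Big(\frac{\sin(\pi m/M)}{\pi m}\Big)^2\ge0\quad(m\ne0).
\]
A continuous function with summable Fourier coefficients is the sum of its Fourier series. Since $\psi$ is even, $\psi(y)=\sum_m\hat\psi(m)e(-my)$, and $\sum_m\hat\psi(m)=\psi(0)=1$. For $\alpha\in(\mathbb{T}^d)^M$ and $c\in\mathbb{Z}^M$ put $c\cdot\alpha=\sum_ic_i\alpha_i\in\mathbb{T}^d$, and define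
\begin{equation}\label{eq:Psi}
\Psi(\alpha,n)=\prod_{i=1}^M\psi(n\cdot\alpha_i)=\sum_{c\in\mathbb{Z}^M}w_c\,e\big(-n\cdot(c\cdot\alpha)\big),\qquad w_c=\prod_{i=1}^M\hat\psi(c_i).
\end{equation}
The weights satisfy $w_c\ge0$, $\sum_cw_c=1$ and $w_0=M^{-M}$; they depend on $M$ but not on $\alpha$. Moreover $0\le\Psi(\alpha,n)\le1_{U(\alpha;1/M)}(n)$.

\begin{lemma}\label{lem:density}
Every non-empty open subset $O$ of $(\mathbb{Z}^d)^\#$ has positive lower density.
\end{lemma}

\begin{proof}
By (B3) and (B4), $O\supseteq x+U(\alpha;1/M)$ for some $x$, $M$ and $\alpha\in(\mathbb{T}^d)^M$. By \eqref{eq:Psi},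
\[
\mathbb{E}_N1_O\ \ge\ \mathbb{E}_N\Psi(\alpha,n-x)=\sum_c w_c\,e\big(x\cdot(c\cdot\alpha)\big)\,\mathbb{E}_N\,e\big(-n\cdot(c\cdot\alpha)\big).
\]
By \eqref{eq:mean} and dominated convergence in $c$, the right side tends to $\sum_{c:\,c\cdot\alpha=0}w_c\ge w_0>0$.
\end{proof}

The positivity of the weights is what prevents cancellation against the term $c=0$. The next lemma says that the mean size of the Fourier coefficients of a measure detects exactly its atoms.

\begin{lemma}[Wiener]\label{lem:wiener}
Let $\rho$ be a finite positive Borel measure on $\mathbb{T}^d$, let $\hat\rho(n)=\int e(-n\cdot\xi)\,d\rho(\xi)$, and let $\Delta$ be the diagonal of $\mathbb{T}^d\times\mathbb{T}^d$. Then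
\[
\mathbb{E}_N|\hat\rho(n)|^2\to(\rho\times\rho)(\Delta)=\sum_{\tau\in\mathbb{T}^d}\rho(\{\tau\})^2 .
\]
\end{lemma}

\begin{proof}
We have $\mathbb{E}_N|\hat\rho(n)|^2=\iint\mathbb{E}_N\,e(n\cdot(\xi'-\xi))\,d\rho(\xi)\,d\rho(\xi')$, which tends to $(\rho\times\rho)(\Delta)$ by \eqref{eq:mean} and dominated convergence. By Fubini's theorem $(\rho\times\rho)(\Delta)=\int\rho(\{\tau\})\,d\rho(\tau)$, and only the countably many atoms contribute to this integral.
\end{proof}

\subsection{The dual group}\label{ss:dual}
Let $T$ be a countable abelian group and let $K=\operatorname{Hom}(T,\mathbb{T})$ with the topology of pointwise convergence. As a closed subgroup of $\mathbb{T}^T$, it is a compact metrizable abelian group. Let $\mu$ be its Haar measure, the translation-invariant Borel probability measure on $K$.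

On any compact abelian group with Haar probability measure, a continuous homomorphism $\chi\ne1$ into the unit circle $S^1\subset\mathbb{C}$ has integral $0$: if $\chi(a)\ne1$, invariance gives $\int\chi=\chi(a)\int\chi$. So distinct homomorphisms of this kind are orthonormal in $L^2$. This applies to the functions
\[
\gamma_t(k)=e(k(t)),\qquad t\in T,
\]
on $K$, which are distinct by (B2).

Suppose now that $T$ is also torsion. A finitely generated torsion abelian group is finite, so $T=\bigcup_iT_i$ with finite subgroups $T_1\le T_2\le\cdots$. Put $H_i=\{k\in K:k|_{T_i}=0\}$. This is the kernel of the restriction map, a continuous homomorphism into the finite discrete group $\operatorname{Hom}(T_i,\mathbb{T})$, so $H_i$ is an open subgroup of finite index. The $H_i$ decrease, and they form a base at $0$ in $K$, since a basic neighborhood $\{k:\|k(t)\|<\delta\text{ for }t\in F\}$, with $F$ finite, contains $H_i$ as soon as $F\subseteq T_i$.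

\section{Fixed and moving frequencies}\label{sec:models}

In this section $T$ is a countable abelian group, not necessarily torsion. Let $g:(\mathbb{Z}^d)^\#\to T^\#$ be continuous at $0$ with $g(0)=0$. For each $k\in K$ there is a neighborhood of $0$ on which $\|k(g(n))\|\le1/20$. Everything depends on how this neighborhood varies with $k$.

\subsection{Fixed frequencies}\label{ss:fixed}
A non-zero $t\in T$ is detected by most characters, in the following quantitative sense.

\begin{lemma}\label{lem:bessel}
Let $E\subseteq K$ be a Borel set with $\mu(E)>0$. Then $\Phi(E)=\{t\in T:|\int_E\gamma_t\,d\mu|\ge\mu(E)/2\}$ is finite.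
\end{lemma}

\begin{proof}
Bessel's inequality gives $|\Phi(E)|\,\mu(E)^2/4\le\sum_t|\int_E\gamma_t\,d\mu|^2\le\|1_E\|_2^2=\mu(E)$.
\end{proof}

We shall use the elementary bound
\begin{equation}\label{eq:cos}
\|y\|\le\tfrac1{20}\ \Longrightarrow\ 1-\cos2\pi y\le\tfrac12\big(\tfrac{\pi}{10}\big)^2<0.05 .
\end{equation}
Suppose that a single neighborhood $V$ of $0$ serves all $k$ in a set $E$ of positive measure: $\|k(g(n))\|\le1/20$ for $k\in E$ and $n\in V$. Then $\operatorname{Re}\int_E\gamma_{g(n)}\,d\mu\ge0.95\,\mu(E)$, so $g(V)\subseteq\Phi(E)$. The finite set $\Phi(E)\setminus\{0\}$ is closed in $T^\#$ and does not contain $g(0)$, so $g$ avoids it near $0$. Hence $g$ vanishes on a neighborhood of $0$.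

If $0$ had a countable base $V_1,V_2,\dots$, this would finish the matter: the closed sets $\{k:\|k(g(n))\|\le1/20\text{ for all }n\in V_j\}$ would cover $K$, and one of them would have positive measure. But the base (B4) is indexed by tori, and the argument does not use torsion, so it cannot suffice. For $T=\mathbb{Z}$, $d=1$ and $g(n)=n$ we have $K=\mathbb{T}$ and $k(g(n))=nk$. This $g$ vanishes on no neighborhood of $0$, so no pair $(V,E)$ exists; the neighborhood that serves $k$ is $U(k;1/20)$, whose frequency moves with $k$.

\subsection{Moving frequencies}\label{ss:moving}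
Let $E\subseteq K$ be Borel and let $\theta:E\to\mathbb{T}^d$ be a Borel map, thought of as a frequency attached to each character. How well $n\cdot\theta(k)$ predicts $k(g(n))$ is measured by the correlation
\[
A_E(g,\theta;n)=\int_Ee\big(k(g(n))-n\cdot\theta(k)\big)\,d\mu(k).
\]
In the example $T=\mathbb{Z}$, $g(n)=n$, $\theta(k)=k$, $E=K$, it equals $1$ for all $n$. We know nothing about $g$ as a function of $n$, but $k(g(n))$ is additive in $k$, and squaring the correlation removes $g$. What remains are the increments of $\theta$. For $x\in K$ let $\rho_x$ be the image of the measure $\mu|_{E\cap(E-x)}$ under $k\mapsto\theta(k+x)-\theta(k)$. It is a positive measure on $\mathbb{T}^d$ of mass at most $1$, and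
\[
\hat\rho_x(n)=\int_K1_E(k)1_E(k+x)\,e\big(-n\cdot(\theta(k+x)-\theta(k))\big)\,d\mu(k)
\]
is a Borel function of $x$ by Fubini's theorem.

\begin{lemma}\label{lem:square}
Suppose that $\rho_x$ has no atoms for $\mu$-almost every $x$. Then for \emph{every} map $g:\mathbb{Z}^d\to T$ we have $\mathbb{E}_N|A_E(g,\theta;n)|^2\to0$, and hence $\mathbb{E}_N|A_E(g,\theta;n)|\to0$.
\end{lemma}

\begin{proof}
Write $|A_E(g,\theta;n)|^2$ as a double integral over $(k,k')\in E\times E$ and substitute $k'=k+x$. Since $k'(g(n))-k(g(n))=x(g(n))$ does not depend on $k$,
\[
|A_E(g,\theta;n)|^2=\int_Ke\big(x(g(n))\big)\,\hat\rho_x(n)\,d\mu(x)\le\int_K|\hat\rho_x(n)|\,d\mu(x).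
\]
Averaging over $n$ and using the Cauchy--Schwarz inequality in $n$,
\[
\mathbb{E}_N|A_E(g,\theta;n)|^2\le\int_K\big(\mathbb{E}_N|\hat\rho_x(n)|^2\big)^{1/2}d\mu(x).
\]
The integrand is at most $1$ and tends to $0$ for almost every $x$ by Lemma~\ref{lem:wiener}, so dominated convergence applies. The last claim follows from $\mathbb{E}_N|A_E|\le(\mathbb{E}_N|A_E|^2)^{1/2}$.
\end{proof}

For $\theta(k)=k$ on $K=\mathbb{T}$, the measure $\rho_x$ is the point mass at $x$, and the hypothesis fails as badly as possible.

\subsection{A worked case}\label{ss:worked}
Let $d=1$ and $T=\bigoplus_{j\ge1}\mathbb{Z}/2$ with basis $t_1,t_2,\dots$. A character is determined by the bits $k_j\in\{0,1\}$ with $k(t_j)=k_j/2$. So $K=\{0,1\}^{\mathbb{N}}$ with coordinatewise addition modulo $2$, and $\mu$ is the law of independent fair coin tosses. To imitate the example $\theta(k)=k$, use one frequency that records all of $k$: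
\[
\alpha(k)=\sum_{j\ge1}k_j3^{-j}\in[0,\tfrac12].
\]
This real number determines $k$: if $j$ is the first index at which two sequences differ, that index contributes $3^{-j}$ to the difference and the later ones at most $3^{-j}/2$ in total.

\medskip
\noindent\textbf{Claim.} \emph{Let $M\ge2$, and let $g:\mathbb{Z}\to T$ satisfy $k(g(n))=0$ whenever $\|n\alpha(k)\|<1/M$. Then $B=\{n:g(n)\ne0\}$ has density $0$.}
\medskip

First, for each integer $c\ne0$ the map $\theta=c\alpha$ on $E=K$ satisfies the hypothesis of Lemma~\ref{lem:square}. Let $S=\{j:x_j=1\}$, which is infinite for all but countably many $x$. Adding $x$ flips the bits in $S$, so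
\[
\alpha(k+x)-\alpha(k)=\sum_{j\in S}(1-2k_j)3^{-j}=\sum_{j\in S}3^{-j}-2y,\qquad y=\sum_{j\in S}k_j3^{-j}\in[0,\tfrac12].
\]
Prescribing $c(\alpha(k+x)-\alpha(k))$ modulo $1$ leaves finitely many values of $y$, and each value determines the bits $(k_j)_{j\in S}$. For infinite $S$ this event has measure $0$, so $\rho_x$ has no atoms.

Next, the hypothesis on $g$ says that $(1-\gamma_{g(n)}(k))\,\psi(n\alpha(k))=0$ for all $k$ and $n$. Expand $\psi$ in its Fourier series and integrate over $K$. For $n\in B$ we have $\int\gamma_{g(n)}\,d\mu=0$, so the term $c=0$ contributes $\hat\psi(0)=1/M$, and the other terms must cancel it: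
\[
\frac1M\,1_B(n)\le\sum_{c\ne0}\hat\psi(c)\big(|A_K(0,c\alpha;n)|+|A_K(g,c\alpha;n)|\big).
\]
Apply $\mathbb{E}_N$. Each term tends to $0$ by Lemma~\ref{lem:square} and is at most $2\hat\psi(c)$, so the sum tends to $0$. This proves the Claim.

The conclusion cannot be improved to vanishing near $0$.

\begin{example}\label{ex:onepoint}
Put $g(3^a-3^b)=t_{a+1}+t_{b+1}$ for $a>b\ge0$, and $g(n)=0$ for all other $n$. This is well defined, since $3^b$ is the largest power of $3$ dividing $3^a-3^b$. Modulo $1$, the number $3^a\alpha(k)$ equals $\sum_{j>a}k_j3^{a-j}$, which lies in $[0,\frac16]$ if $k_{a+1}=0$ and in $[\frac13,\frac12]$ if $k_{a+1}=1$. So $\|(3^a-3^b)\alpha(k)\|<\frac16$ forces $k_{a+1}=k_{b+1}$, that is, $k(t_{a+1}+t_{b+1})=0$. Thus $g$ satisfies the hypothesis of the Claim with $M=6$, and $g$ is continuous at $0$. Yet every $U(\alpha_1,\dots,\alpha_m;\delta)$ contains some $3^a-3^b$ with $a>b$, because two terms of the sequence $(3^a\alpha_1,\dots,3^a\alpha_m)_{a\ge0}$ in the compact group $\mathbb{T}^m$ are within $\delta$ of each other in every coordinate. So $g$ is not constant on any neighborhood of $0$.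
\end{example}

The general proof must supply five things that were free here. The atoms of $\rho_x$ must be excluded for an unknown $\theta$ (Section~\ref{sec:rigid}). The frequencies must be chosen as Borel functions of $k$. There are several frequencies, and some combinations $c\cdot\alpha(k)$ with $c\ne0$ may be fixed while others move. The value $k(g(n))$ is small rather than zero. Finally, density $0$ must be upgraded to emptiness, which by Example~\ref{ex:onepoint} requires continuity at more than one point (Section~\ref{sec:proof}).

\section{Rigidity of frequencies on the dual of a torsion group}\label{sec:rigid}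

From now on $T$ is countable and torsion, with $K$, $\mu$, $H_i$ as in Section~\ref{ss:dual}. A Borel map $\theta:E\to\mathbb{T}^d$ on a Borel set $E\subseteq K$ is \emph{nowhere constant} if $\mu(\theta^{-1}(\tau))=0$ for every $\tau\in\mathbb{T}^d$.

\begin{proposition}\label{prop:rigid}
If $\theta:E\to\mathbb{T}^d$ is nowhere constant, then $\rho_x$ has no atoms for $\mu$-almost every $x$. Consequently $\mathbb{E}_N|A_E(g,\theta;n)|\to0$ for every map $g:\mathbb{Z}^d\to T$.
\end{proposition}

An atom of $\rho_x$ is a value taken by $\theta(k+x)-\theta(k)$ for a positive proportion of $k$. Consider the extreme case in which $\theta$ is continuous on $K$ and $\theta(k+x)-\theta(k)$ never depends on $k$. Then it equals $\theta(x)-\theta(0)$, so $\theta-\theta(0)$ is a continuous homomorphism, and the next lemma shows that $\theta$ has a level set of positive measure.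

\begin{lemma}\label{lem:finite}
Let $H$ be an open subgroup of $K$. Every continuous homomorphism $\varphi:H\to\mathbb{T}^d$ takes finitely many values.
\end{lemma}

\begin{proof}
The open set $V=\{\xi:\|\xi_j\|<\frac14\text{ for all }j\}$ contains no non-zero subgroup, since $\|2y\|=2\|y\|$ when $\|y\|\le\frac14$, so repeated doubling moves a non-zero coordinate out of the range $\|y\|<\frac14$. The neighborhood $\varphi^{-1}(V)$ of $0$ contains some $H_m$. Then $\varphi(H_m)$ is a subgroup contained in $V$, so $\varphi(H_m)=0$, and $\varphi$ factors through the finite group $H/H_m$.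
\end{proof}

This is the essential use of torsion: for $T=\mathbb{Z}$ the identity of $K=\mathbb{T}$ is a nowhere constant homomorphism, and Proposition~\ref{prop:rigid} fails. To pass from the extreme case to the general one we take two steps. A density argument turns ``a positive proportion'' into ``$99\%$ of a coset,'' and the following stability lemma turns an equation that holds $99\%$ of the time into an honest homomorphism.

\begin{lemma}\label{lem:stable}
Let $H$ be an open subgroup of $K$ with Haar probability measure $\nu=\mu|_H/\mu(H)$, and let $\varepsilon=1/100$. Let $\theta_1,\theta_2,\omega:H\to\mathbb{T}^d$ be Borel maps with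
\begin{equation}\label{eq:cauchy}
\theta_1(h+a)-\theta_2(h)=\omega(a)\quad\text{for $(h,a)$ in a set of $\nu^2$-measure at least $1-\varepsilon$.}
\end{equation}
Then there are a continuous homomorphism $\varphi:H\to\mathbb{T}^d$ and $\tau\in\mathbb{T}^d$ such that $\theta_2(h)=\varphi(h)+\tau$ on a set of $\nu$-measure greater than $0.96$.
\end{lemma}

\begin{proof}
Maps into a torus have no Fourier expansion, so we compose with the characters $\xi\mapsto e(n\cdot\xi)$, treat each $n$ separately, and then reassemble.

Let $X$ be the group of continuous homomorphisms $H\to S^1$. It is orthonormal in $L^2(\nu)$. Its span is an algebra that contains the constants, is closed under conjugation, and separates points, because it contains the restrictions $\gamma_t|_H$. By the Stone--Weierstrass theorem the span is dense in $C(H)$, so $X$ is an orthonormal basis of $L^2(\nu)$. Write $\hat F(\chi)=\int F\overline{\chi}\,d\nu$.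

\emph{Step 1: each $e(n\cdot\theta_2)$ is close to a character.} Fix $n\in\mathbb{Z}^d$ and put $u=e(n\cdot\theta_1)$, $v=e(n\cdot\theta_2)$, $y=e(n\cdot\omega)$, Borel functions of modulus $1$. Let $F(a)=\int u(h+a)\overline{v(h)}\,d\nu(h)$. Substituting $s=h+a$, so that $\overline{\chi(a)}=\overline{\chi(s)}\chi(h)$, we get
\[
\hat F(\chi)=\iint u(s)\overline{\chi(s)}\;\overline{v(h)}\chi(h)\,d\nu(s)\,d\nu(h)=\hat u(\chi)\overline{\hat v(\chi)}.
\]
The function $u(h+a)\overline{v(h)}\,\overline{y(a)}$ has modulus $1$ and, by \eqref{eq:cauchy}, equals $1$ on a set of measure at least $1-\varepsilon$, so its integral has real part at least $1-2\varepsilon$. By Parseval's identity and the Cauchy--Schwarz inequality,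
\[
1-2\varepsilon\le\Big|\int F\,\overline{y}\,d\nu\Big|=\Big|\sum_{\chi\in X}\hat u(\chi)\overline{\hat v(\chi)}\;\overline{\hat y(\chi)}\Big|\le\max_\chi|\hat v(\chi)|\cdot\|u\|_2\|y\|_2=\max_\chi|\hat v(\chi)|,
\]
and the maximum is attained because $\hat v\in\ell^2(X)$. Choose $\chi_n\in X$ attaining it and put $r_n=e(n\cdot\theta_2)\overline{\chi_n}$. Then $|\int r_n\,d\nu|\ge1-2\varepsilon$. With $\zeta_n=\int r_n\,d\nu\,/\,|\int r_n\,d\nu|$,
\[
\|r_n-\zeta_n\|_2^2=2-2\operatorname{Re}\Big(\overline{\zeta_n}\int r_n\,d\nu\Big)=2-2\Big|\int r_n\,d\nu\Big|\le4\varepsilon .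
\]

\emph{Step 2: $\chi_{n+n'}=\chi_n\chi_{n'}$.} The characters were chosen independently, but $X$ is discrete in $L^2(\nu)$, and this forces them to be compatible. In the product $r_{n+n'}\overline{r_n}\,\overline{r_{n'}}$ the factors involving $\theta_2$ cancel, leaving $\chi=\chi_n\chi_{n'}\overline{\chi_{n+n'}}\in X$. Let $\zeta=\zeta_{n+n'}\overline{\zeta_n}\,\overline{\zeta_{n'}}$. Replacing the three factors by their constants one at a time, and using that all factors have modulus $1$, we obtain $\|\chi-\zeta\|_2\le3\cdot2\sqrt\varepsilon=0.6$. If $\chi\ne1$, then $\chi$ is orthogonal to constants and $\|\chi-\zeta\|_2=\sqrt2$. So $\chi=1$.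

\emph{Step 3: the homomorphism.} Let $\varphi:H\to\mathbb{T}^d$ be the map whose $j$th coordinate $\varphi_j$ is defined by $e(\varphi_j(h))=\chi_n(h)$ with $n$ the $j$th standard basis vector. It is a continuous homomorphism. By Step 2, $n\mapsto\chi_n(h)$ is a homomorphism on $\mathbb{Z}^d$, so $\chi_n(h)=e(n\cdot\varphi(h))$ for all $n$.

\emph{Step 4: from approximate to exact equality.} For a single $n$, Step 1 says only that $n\cdot(\theta_2-\varphi)$ is concentrated near a point. The bound is uniform in $n$, and Wiener's lemma converts this into an atom. Let $\sigma$ be the image of $\nu$ under $\theta_2-\varphi$. Then $\hat\sigma(n)=\overline{\int r_n\,d\nu}$, so $|\hat\sigma(n)|\ge1-2\varepsilon$ for all $n$. Since $\sum_\tau\sigma(\{\tau\})\le1$, Lemma~\ref{lem:wiener} gives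
\[
\max_\tau\sigma(\{\tau\})\ge\sum_\tau\sigma(\{\tau\})^2\ge(1-2\varepsilon)^2>0.96 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
The second assertion follows from the first by Lemma~\ref{lem:square}. For the first, we encode the atoms of all $\rho_x$ in a single set. Let $Q$ be the Borel set of $(k,x,l)\in K^3$ such that
\[
k,\ k+x,\ l,\ l+x\in E\qquad\text{and}\qquad\theta(k+x)-\theta(k)=\theta(l+x)-\theta(l).
\]
For fixed $x$, the section $\{(k,l):(k,x,l)\in Q\}$ has $\mu^2$-measure $(\rho_x\times\rho_x)(\Delta)=\sum_\tau\rho_x(\{\tau\})^2$, which is positive exactly when $\rho_x$ has an atom. By Fubini's theorem this is a Borel function of $x$ with integral $\mu^3(Q)$. So it suffices to assume $q:=\mu^3(Q)>0$ and to find a level set of $\theta$ of positive measure. Let $\varepsilon=1/100$.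

\emph{A coset mostly filled by $Q$.} A coset of $H_i^3$ is a finite union of cosets of $H_j^3$ for $j\ge i$, and each $H_i^3$ has finite index in $K^3$. So the finite unions of such cosets form an algebra. The cosets form a countable base for the topology of $K^3$, so this algebra generates the Borel sets. For a finite measure, every set of the generated $\sigma$-algebra can be approximated in measure by sets of the algebra. Choose $\eta\in(0,q)$ with $\eta/(q-\eta)\le\varepsilon$, and choose $i$ and a union $D$ of cosets of $H_i^3$ with $\mu^3(Q\,\triangle\,D)\le\eta$. Then $\mu^3(D)\ge q-\eta$, so $\mu^3(D\setminus Q)\le\eta\le\varepsilon\mu^3(D)$. Both sides are sums over the cosets in $D$, so some coset $Z=(k_0,x_0,l_0)+H^3$, with $H=H_i$, satisfies $\mu^3(Z\setminus Q)\le\varepsilon\mu^3(Z)$. Torsion is used here a second time: it lets us zoom in on a subgroup, on which Fourier analysis is available.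

\emph{The equation on $H$.} Extend $\theta$ by $0$ outside $E$, and for $h\in H$ put
\[
\theta_1(h)=\theta(k_0+x_0+h),\quad\theta_2(h)=\theta(k_0+h),\quad\theta_3(h)=\theta(l_0+x_0+h),\quad\theta_4(h)=\theta(l_0+h).
\]
The map $(h,a,b)\mapsto(k_0+h,\,x_0+a,\,l_0+b)$ carries $\nu^3$ to the normalized restriction of $\mu^3$ to $Z$. Hence for $(h,a,b)$ in a set of $\nu^3$-measure at least $1-\varepsilon$,
\[
k_0+h\in E\qquad\text{and}\qquad\theta_1(h+a)-\theta_2(h)=\theta_3(b+a)-\theta_4(b).
\]
By Fubini's theorem there is a $b$ for which this holds for $(h,a)$ in a set of $\nu^2$-measure at least $1-\varepsilon$. With $b$ fixed, the right side is a function $\omega(a)$ of $a$ alone, so \eqref{eq:cauchy} holds; also $\nu\{h:k_0+h\in E\}\ge0.99$.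

\emph{Conclusion.} By Lemma~\ref{lem:stable}, $\theta_2=\varphi+\tau$ on a set of $\nu$-measure greater than $0.96$. So the set of $h$ with $k_0+h\in E$ and $\theta(k_0+h)=\varphi(h)+\tau$ has $\nu$-measure greater than $0.95$. By Lemma~\ref{lem:finite}, $\varphi$ takes finitely many values, so it is constant on a subset of positive measure of this set. There $\theta(k_0+h)$ is constant, and $\theta$ has a level set of positive measure in $E$.
\end{proof}

\section{Local constancy}\label{sec:proof}

We first prove the general form of the Claim of Section~\ref{ss:worked}, which uses continuity at one point only.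

\begin{proposition}\label{prop:density}
Let $T$ be a torsion abelian group and let $g:(\mathbb{Z}^d)^\#\to T^\#$ be continuous at $0$ with $g(0)=0$. Then there is an open neighborhood $U$ of $0$ such that $B=\{n\in U:g(n)\ne0\}$ has density $0$.
\end{proposition}

To integrate over $K$ we need the frequencies to be Borel functions of $k$. The following case of the Kuratowski--Ryll-Nardzewski selection theorem has a short direct proof.

\begin{lemma}\label{lem:select}
Let $Y$ and $K$ be compact metrizable spaces, let $\Gamma\subseteq Y\times K$ be closed and non-empty, and let $K'$ be the projection of $\Gamma$ to $K$. Then $K'$ is compact, and there is a Borel map $\alpha:K'\to Y$ with $(\alpha(k),k)\in\Gamma$ for all $k\in K'$.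
\end{lemma}

\begin{proof}
The set $K'$ is a continuous image of the compact set $\Gamma$. Every non-empty compact metrizable space is a continuous image of the Cantor set $\mathcal{C}\subset[0,1]$; let $p:\mathcal{C}\to Y$ be a continuous surjection. For $k\in K'$ the set $\{z\in\mathcal{C}:(p(z),k)\in\Gamma\}$ is compact and non-empty; let $s(k)$ be its minimum. For real $r$, the set $\{k:s(k)\le r\}$ is the projection of the compact set $\{(z,k):z\le r,\ (p(z),k)\in\Gamma\}$, hence compact. So $s$ is Borel, and $\alpha=p\circ s$ works.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:density}]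
By (B1) we may replace $T$ by the subgroup generated by $g(\mathbb{Z}^d)$, so that $T$ is countable and torsion.

\emph{Step 1: Borel frequencies.} For $M\ge2$ let $\Gamma_M$ be the set of $(\alpha,k)\in(\mathbb{T}^d)^M\times K$ such that, for every $n\in\mathbb{Z}^d$,
\[
\max_i\|n\cdot\alpha_i\|\ge1/M\qquad\text{or}\qquad\|k(g(n))\|\le1/20 .
\]
In words, $U(\alpha;1/M)$ serves $k$. For each $n$ this is a union of two closed conditions, so $\Gamma_M$ is closed and its projection $K_M$ to $K$ is compact. For each $k$ the map $k\circ g$ is continuous at $0$, so by (B4) $k\in K_M$ for some $M$. Thus the uncountable base has been organized into countably many compact families, and we can fix $M$ with $\mu(K_M)>0$. Lemma~\ref{lem:select} gives a Borel map $\alpha:K_M\to(\mathbb{T}^d)^M$ with $(\alpha(k),k)\in\Gamma_M$. Since $\Psi(\alpha,n)\neq0$ forces $n\in U(\alpha;1/M)$,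
\begin{equation}\label{eq:support}
\Psi(\alpha(k),n)\ne0\ \Longrightarrow\ \|k(g(n))\|\le1/20\qquad(k\in K_M,\ n\in\mathbb{Z}^d).
\end{equation}

\emph{Step 2: separating fixed from moving frequencies.} The expansion \eqref{eq:Psi} of $\Psi(\alpha(k),n)$ involves the Borel maps $\theta_c(k)=c\cdot\alpha(k)$, $c\in\mathbb{Z}^M$. A neighborhood can absorb only finitely many fixed frequencies, so we truncate, with an error small compared with the main term $w_0$. Choose a finite set $\Lambda\subset\mathbb{Z}^M$ with $0\in\Lambda$ and $\sum_{c\notin\Lambda}w_c\le w_0/100$. Each $\theta_c$ has only countably many level sets of positive measure, since these are disjoint. They partition $K_M$, together with the complement of their union, into countably many Borel sets. The common refinement of these partitions over the finitely many $c\in\Lambda$ is again countable, so it has a piece $E$ with $\mu(E)>0$. For each $c\in\Lambda$ there are two possibilities. Either $E$ lies in one level set, and $\theta_c\equiv s_c$ is constant on $E$. Or $E$ misses all level sets of positive measure, and then every level set of $\theta_c|_E$ is null,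 so $\theta_c|_E$ is nowhere constant. Write $\Lambda=\Lambda_{\mathrm{fix}}\sqcup\Lambda_{\mathrm{mov}}$ accordingly. Since $\theta_0\equiv0$ on $K_M$, we have $0\in\Lambda_{\mathrm{fix}}$, and
\[
W:=\sum_{c\in\Lambda_{\mathrm{fix}}}w_c\ge w_0>0 .
\]

\emph{Step 3: the neighborhood.} It has to neutralize the fixed frequencies and, as in Section~\ref{ss:fixed}, to avoid the finitely many elements of $T$ that $E$ cannot distinguish from $0$. Let $\Phi=\Phi(E)$ be the finite set of Lemma~\ref{lem:bessel}. The set $T\setminus(\Phi\setminus\{0\})$ is an open neighborhood of $0=g(0)$ by (B2), so the interior $V$ of its preimage under $g$ contains $0$. Let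
\[
U=V\cap\big\{n:|e(n\cdot s_c)-1|<\tfrac1{100}\ \text{ for all }c\in\Lambda_{\mathrm{fix}}\big\},
\]
an open neighborhood of $0$. If $n\in B$, then $g(n)\ne0$ and $g(n)\notin\Phi\setminus\{0\}$, so $g(n)\notin\Phi$, and
\begin{equation}\label{eq:half}
\int_E\big(1-\cos2\pi k(g(n))\big)\,d\mu(k)=\mu(E)-\operatorname{Re}\int_E\gamma_{g(n)}\,d\mu\ \ge\ \tfrac12\mu(E).
\end{equation}
For $n\in U$ and $k\in E$, splitting \eqref{eq:Psi} into $\Lambda_{\mathrm{fix}}$, $\Lambda_{\mathrm{mov}}$ and the tail gives
\begin{equation}\label{eq:split}
\Psi(\alpha(k),n)=W+\sum_{c\in\Lambda_{\mathrm{mov}}}w_c\,e(-n\cdot\theta_c(k))+R(k,n),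
\end{equation}
where $R(k,n)=\sum_{c\in\Lambda_{\mathrm{fix}}}w_c\big(e(-n\cdot s_c)-1\big)+\sum_{c\notin\Lambda}w_c\,e(-n\cdot\theta_c(k))$ satisfies
\[
|R(k,n)|\le\tfrac{W}{100}+\tfrac{w_0}{100}\le\tfrac{W}{50}.
\]

\emph{Step 4: two estimates of one integral.} Put
\[
J(n)=\int_E\Psi(\alpha(k),n)\,d\mu(k),\qquad I(n)=\int_E\big(1-\cos2\pi k(g(n))\big)\Psi(\alpha(k),n)\,d\mu(k).
\]
With respect to the weight $\Psi$, the function $1-\cos2\pi k(g(n))$ is small: by \eqref{eq:support}, \eqref{eq:cos} and $\Psi\ge0$,
\[
I(n)\le0.05\,J(n)\qquad\text{for all }n .
\]
With respect to the constant weight $W$ it is large when $n\in B$, by \eqref{eq:half}. The two weights differ essentially by the moving terms, whose total effect is bounded by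
\[
\eta(n)=\sum_{c\in\Lambda_{\mathrm{mov}}}w_c\big(|A_E(0,\theta_c;n)|+|A_E(g,\theta_c;n)|+|A_E(-g,\theta_c;n)|\big).
\]
Proposition~\ref{prop:rigid}, applied to the maps $0$, $g$, $-g$ and the finitely many nowhere constant maps $\theta_c|_E$, gives $\mathbb{E}_N\eta(n)\to0$.

Let $n\in B$. Integrating \eqref{eq:split} over $E$,
\[
J(n)\le1.02\,W\mu(E)+\eta(n).
\]
Now multiply \eqref{eq:split} by $1-\cos2\pi k(g(n))=1-\frac12e(k(g(n)))-\frac12e(k(-g(n)))$ and integrate. The term $W$ contributes at least $\frac12W\mu(E)$ by \eqref{eq:half}. The moving terms contribute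
\[
\sum_{c\in\Lambda_{\mathrm{mov}}}w_c\big(A_E(0,\theta_c;n)-\tfrac12A_E(g,\theta_c;n)-\tfrac12A_E(-g,\theta_c;n)\big),
\]
of modulus at most $\eta(n)$. The term $R$ contributes at most $2\cdot\frac{W}{50}\mu(E)$ in modulus. Hence
\[
I(n)\ge0.46\,W\mu(E)-\eta(n).
\]
Combining the three inequalities, $0.46\,W\mu(E)-\eta(n)\le0.051\,W\mu(E)+0.05\,\eta(n)$, so $\eta(n)\ge\frac{0.409}{1.05}W\mu(E)>\frac13W\mu(E)$ for every $n\in B$. Therefore
\[
\mathbb{E}_N1_B\le\frac{3\,\mathbb{E}_N\eta(n)}{W\mu(E)}\to0 .\qedhere
\]
\end{proof}

An exceptional point $x$ near $n_0$ is invisible to densities. But if $f$ is also continuous at $x$, then $x$ imposes its own value on almost all of a neighborhood, and two open sets that meet do so in positive lower density.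

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $x\in\mathbb{Z}^d$ the map $g(n)=f(x+n)-f(x)$ is continuous and $g(0)=0$. Let $U$ be given by Proposition~\ref{prop:density} and put $U_x=x+U$. This is an open neighborhood of $x$, and $D_x=\{n\in U_x:f(n)\ne f(x)\}$ is a translate of a set of density $0$, so it has density $0$.

Fix $n_0$ and let $x\in U_{n_0}$. The open set $U_{n_0}\cap U_x$ contains $x$, so it has positive lower density by Lemma~\ref{lem:density}. It is therefore not contained in $D_{n_0}\cup D_x$, which has density $0$. For $n\in(U_{n_0}\cap U_x)\setminus(D_{n_0}\cup D_x)$ we have $f(x)=f(n)=f(n_0)$. So $f$ is constant on $U_{n_0}$.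
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By Theorem~\ref{thm:main} with $d=1$, all fibers of $f$ are open. Each fiber is the complement of the union of the others, so it is closed. A non-empty fiber has positive lower density by Lemma~\ref{lem:density}, and a finite set has density $0$.
\end{proof}

Locally constant maps are continuous, so for torsion $T$ the continuous maps $\mathbb{Z}^\#\to T^\#$ are exactly the locally constant ones. Unlike homomorphisms, they may have infinite image, so the conclusion of Theorem~\ref{thm:main} cannot be strengthened in that direction.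

\begin{example}\label{ex:infinite}
Let $\alpha\in\mathbb{T}$ have infinite order. Since $\mathbb{Z}\alpha$ is countable, we can choose real numbers $y_1>y_2>\cdots$ decreasing to a limit $x_0>y_1-1$, with the classes of $x_0$ and of all $y_j$ outside $\mathbb{Z}\alpha$. The arcs $I_1=[y_1,x_0+1)$ and $I_j=[y_j,y_{j-1})$, $j\ge2$, partition $\mathbb{T}\setminus\{x_0\}$. Let $(t_j)$ be the basis of $\bigoplus_{j\ge1}\mathbb{Z}/2$ and put $f(n)=t_j$ when $n\alpha\in I_j$. Every $n\alpha$ lies in the interior of one arc and $n\mapsto n\alpha$ is continuous, so $f$ is locally constant on $\mathbb{Z}^\#$. The sequence $n\alpha$ is equidistributed: for every arc $I$, the average $\mathbb{E}_N1_I(n\alpha)$ tends to the length of $I$, as one sees by applying \eqref{eq:mean} to trigonometric polynomials that bound $1_I$ from above and below with integrals close to the length of $I$. So every $t_j$ is a value of $f$, and the densities of the fibers, being the lengths of the $I_j$, are positive and tend to $0$.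
\end{example}

\section{Which groups can be the source and the target}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) If $t\in T$ has infinite order, then $n\mapsto nt$ is an injective homomorphism, hence a continuous injection $\mathbb{Z}^\#\to T^\#$. Conversely, an injective homomorphism sends $1$ to an element of infinite order. If $T$ is torsion, no continuous injection exists, by Corollary~\ref{cor:answer}.

(2) If $G$ is torsion, take $T=G$ and the identity map. If $y\in G$ has infinite order, then $\langle y\rangle\cong\mathbb{Z}$, and by (B1) the subspace $\langle y\rangle$ of $G^\#$ is a copy of $\mathbb{Z}^\#$. By Corollary~\ref{cor:answer}, the restriction to $\langle y\rangle$ of a continuous map $G^\#\to T^\#$ with $T$ torsion is not injective.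

(3) Suppose that $G$ is finitely generated, say $G=\mathbb{Z}^d\times F$ with $F$ finite. If $d=0$, then $G^\#$ is discrete by (B2) and every map on it is locally constant. Let $d\ge1$. The subgroup $\mathbb{Z}^d$ is the kernel of the projection $G^\#\to F^\#$, which is continuous with discrete target, so $\mathbb{Z}^d$ and its cosets are open in $G^\#$. By (B1) and (B3), each coset is homeomorphic to $(\mathbb{Z}^d)^\#$ by a translation. Theorem~\ref{thm:main} applies on each coset, and a neighborhood in an open coset is a neighborhood in $G^\#$.

Suppose that $G$ is not finitely generated. We find a homomorphism $h$ of $G$ onto an infinite torsion group; it is continuous, and we show that it is not locally constant. Call $S\subseteq G$ independent if it is a basis of a free abelian subgroup $\langle S\rangle$. A relation involves finitely many elements, so the union of a chain of independent sets is independent, and Zorn's lemma gives a maximal independent set $S$. The quotient $G/\langle S\rangle$ is torsion: if no non-zero multiple of $y$ lay in $\langle S\rangle$, then $S\cup\{y\}$ would be a larger independent set.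 If $S$ is finite, then $G/\langle S\rangle$ is infinite, since otherwise $S$ and finitely many coset representatives would generate $G$; let $h:G\to G/\langle S\rangle$ be the quotient map. If $S$ is infinite, the quotient $G/\langle S\rangle$ may be trivial, so let $h:G\to G/\langle2S\rangle$ be the quotient map, where $2S=\{2s:s\in S\}$. The target is torsion, because $my\in\langle S\rangle$ implies $2my\in\langle2S\rangle$, and it contains the infinite group $\langle S\rangle/\langle2S\rangle\cong\bigoplus_{s\in S}\mathbb{Z}/2$.

If $h$ were locally constant, $\ker h$ would contain a neighborhood $V$ of $0$ in $G^\#$. By (B3), $G=F_0+V$ with $F_0$ finite, so $h(G)=h(F_0)$ would be finite, a contradiction.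
\end{proof}

\begin{thebibliography}{1}

\bibitem{Dik}
Dikran Dikranjan, \emph{van Douwen's problems related to the Bohr topology}, arXiv:math/0204120 (2002).

\end{thebibliography}
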